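# Self-extensions over the exterior algebra and the stabilizer of the rank variety

## 1. Three modules over $\Lambda(x_1,x_2)$

Let $K$ be a field and $R=\Lambda(x_1,x_2)$, with basis $1,x_1,x_2,x_1x_2$ and each $x_i$ in degree one. All modules are finitely generated graded left modules and homomorphisms preserve degree, so $\operatorname{Ext}^1_R(M,M)$ classifies exact sequences $0\to M\to X\to M\to 0$ of graded modules. Let us compute this group for three modules.

*The free module $R$.* It is projective, so $\operatorname{Ext}^1_R(R,R)=0$.

*The simple module $K$, in degree $0$.* In $0\to K\to X\to K\to 0$ the module $X$ lives in degree $0$. The $x_i$ raise degree, so they act by zero and the sequence splits. Hence $\operatorname{Ext}^1_R(K,K)=0$. The grading matters here: as soon as we shift one copy of $K$ by one degree, there are nonsplit extensions.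

*The module $M=R/(x_1)$.* It has basis $1$ (degree $0$) and $x_2$ (degree $1$). Let $0\to M\to X\to M\to 0$ be an extension. Write $u_0,u_1$ for the basis of the submodule, so $x_1u_0=0$ and $x_2u_0=u_1$. Choose a lift $w_0\in X_0$ of the generator of the quotient and put $w_1=x_2w_0$. Since $x_1w_0$ maps to $0$ in the quotient, $x_1w_0=\beta u_1$ for some $\beta\in K$. Another lift has the form $w_0+\theta u_0$, and $x_1(w_0+\theta u_0)=\beta u_1$ again, so $\beta$ is an invariant of the extension. The extension splits exactly when some lift is killed by $x_1$, that is, when $\beta=0$. Every $\beta$ occurs, since there is nothing in degree $2$ and so no relation can be violated. Hence $\dim_K\operatorname{Ext}^1_R(M,M)=1$.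

Where does this extension come from? Consider the family $M_t=R/(x_1-tx_2)$. It has basis $1,x_2$, and $x_1\cdot 1=t\,x_2$. At $t=0$ it is $M$, and the derivative of the action at $t=0$ is "$x_1$ sends $1$ to $x_2$". This is exactly the term $\beta u_1$ with $\beta=1$. The extension records the infinitesimal rotation of the ideal $(x_1)$ into the direction of $x_2$.

Now compare the sizes of the minimal resolutions. For $R$ the resolution stops. For $R/(x_1)$ it is $\cdots\to R(-2)\to R(-1)\to R$ with every map multiplication by $x_1$, so the terms have constant dimension $4$. For $K$ the terms grow linearly. The module in the middle has a self-extension and the two extremes have none. For a general exterior algebra, does every module whose resolution grows at an intermediate rate have a self-extension?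

## 2. Complexity, twists and rank varieties

From now on $n\ge 2$ and $R=\Lambda(x_1,\dots,x_n)$ over a field $K$. We write $M(-j)$ for the shift with $M(-j)_i=M_{i-j}$.

**Definition (complexity).** Let $\cdots\to P_1\to P_0\to M\to 0$ be a minimal graded projective resolution. The complexity $\operatorname{cx}M$ is the least integer $c\ge 0$ for which there is a constant $a$ with $\dim_KP_i\le a\,i^{c-1}$ for all $i\ge 1$.

Every module has complexity at most $n$, and $\operatorname{cx}K=n$; complexity $n$ is called maximal. In Section 1 the three modules have complexity $0$, $2$, $1$ in the order in which they appeared.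

**Duality and self-injectivity.** For a module $M$ let $DM=\operatorname{Hom}_K(M,K)$ with $(x_jf)(m)=f(x_jm)$. The relations $x_j^2=0$ and $x_ix_j+x_jx_i=0$ pass to $DM$, so $DM$ is an $R$-module, with $(DM)_j$ dual to $M_{-j}$. The functor $D$ is an exact duality, $DD\cong\mathrm{id}$, and $DK=K$. Moreover $DR\cong R$ up to shift. Indeed, let $\varepsilon\in DR$ be the coefficient of $x_1\cdots x_n$. The kernel of $R\to DR$, $r\mapsto r\varepsilon$, is a left ideal. A nonzero left ideal contains $x_1\cdots x_n$: take a nonzero element, choose a monomial $x_I$ of smallest degree occurring in it, and multiply by the complementary monomial. But $x_1\cdots x_n\varepsilon\neq 0$, since its value at $1$ is $\varepsilon(x_n\cdots x_1)=\pm1$. So the map is injective, and it is bijective by dimension. Two consequences follow, with or without grading: $R$ is injective, and every finite-dimensional module $N$ embeds in a finitely generated free module (dualize a surjection from a free module onto $DN$).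

**Complexity $0$ means projective.** If $\operatorname{cx}M=0$, then $\dim P_i\le a/i$, so $P_i=0$ for large $i$. If $P_m\ne 0$ is the last term and $m\ge 1$, then $P_m\to P_{m-1}$ is injective and splits because $P_m$ is injective. This contradicts minimality. So $m=0$ and $M=P_0$ is projective.

**The linear group.** For $v\in K^n$ put $x_v=\sum_iv_ix_i$. Then $x_v^2=0$. A graded $R$-module structure on a graded vector space $W$ is the same thing as a linear map $\varphi:K^n\to\operatorname{End}_K(W)_1$ (endomorphisms raising degree by $1$) with $\varphi(v)^2=0$ for all $v$. Indeed, the conditions at $v=e_i$ and $v=e_i+e_j$ say $\varphi(e_i)^2=0$ and $\varphi(e_i)\varphi(e_j)+\varphi(e_j)\varphi(e_i)=0$, and these imply all the others.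

**Definition (twist).** For $g\in GL_n(K)$ let $M^g$ be the graded vector space $M$ on which $x_v$ acts as $x_{gv}$ acts on $M$.

Then $(M^g)^h=M^{gh}$. For example, let $n=2$, $M=R/(x_1)$, $g_te_1=e_1+te_2$ and $g_te_2=e_2$. Then $M^{g_t}\cong R/(x_1-tx_2)$, the family of Section 1.

**Definition (rank variety).** Let $K$ be algebraically closed and $M\neq0$. Put
$$V(M)=\{v\in K^n:\ 2\operatorname{rank}(x_v|_M)<\dim_KM\}.$$

Since $x_v^2=0$, the rank of $x_v$ is at most $\frac12\dim M$, so $V(M)$ is the set where the rank is not as large as it could be. It is closed (defined by the vanishing of minors), stable under scalars, and contains $0$ because $M\ne0$. Directly from the definitions,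
$$V(M^g)=g^{-1}V(M),\qquad M\cong M'\Rightarrow V(M)=V(M'). \tag{1}$$

*Examples.* $V(K)=K^n$. If $\dim M$ is odd, then $V(M)=K^n$. Let $M=R/(x_1,\dots,x_c)$, which as a vector space is $\Lambda(x_{c+1},\dots,x_n)$. Here $x_v$ acts as multiplication by $x_w$, where $w$ is the projection of $v$ to the last $n-c$ coordinates. If $w\neq0$, make $x_w$ part of a basis of the generators to see that this multiplication has rank exactly half the dimension. If $w=0$, it is zero. So $V(M)=\operatorname{span}(e_1,\dots,e_c)$; for $c=0$ this gives $V(R)=\{0\}$.

## 3. The theorems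

The following question comes from O. Kerner and D. Zacharia, "Thick Subcategories of the stable category of modules over the exterior algebra", arXiv:1701.01149 (2017): does every indecomposable non-projective $M$ with $\operatorname{cx}M<n$ satisfy $\operatorname{Ext}^1_R(M,M)\ne0$? The answer is yes, and indecomposability is not needed. Here $K$ is any field and $n\ge2$.

**Theorem A.** If $M$ is non-projective and $\operatorname{cx}M<n$, then $\operatorname{Ext}^1_R(M,M)\neq0$.

**Theorem B.** Let $M\ne0$ and $c=\operatorname{cx}M$. Then $\dim_K\operatorname{Ext}^1_R(M,M)\ge c(n-c)$.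

1. For every $0\le c\le n$, equality holds for $M=R/(x_1,\dots,x_c)$. In particular, if $M$ is non-projective with $\operatorname{cx}M<n$, then $\dim\operatorname{Ext}^1_R(M,M)\ge n-1$, and this is sharp.
2. If $1\le c\le n-1$ and equality holds, then the rank variety of $M_{\overline K}=\overline K\otimes_KM$ is a linear subspace of dimension $c$.
3. If $\operatorname{Ext}^1_R(M,M)=0$ and $M$ is non-projective, then $\operatorname{cx}M=n$. Moreover $M_{\overline K}$ is isomorphic to all its twists by $GL_n(\overline K)$, and for each $j$ the rank of $x_v:M_j\to M_{j+1}$ (over $\overline K$) is the same for all $0\neq v\in\overline K^n$.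
4. For $n=2$, an indecomposable non-projective $M$ has $\operatorname{Ext}^1_R(M,M)\neq0$ if and only if $\operatorname{cx}M<2$. For every $n\ge3$ the converse of Theorem A fails: some indecomposable $M$ with $\operatorname{cx}M=n$ has $\operatorname{Ext}^1_R(M,M)\ne0$.

Theorem A follows from the inequality in Theorem B. In Theorem A we have $c\ge1$, since complexity $0$ means projective, and $c\le n-1$. Then
$$c(n-c)-(n-1)=(c-1)(n-c-1)\ge0,$$
so $\dim\operatorname{Ext}^1_R(M,M)\ge n-1\ge1$.

## 4. Self-extensions as cocycles, and the derivative of a twist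

We first describe $\operatorname{Ext}^1_R(M,M)$ by matrices, over any field. Let $\mu:K^n\to\operatorname{End}_K(M)_1$, $\mu(v)=x_v|_M$, be the given structure. Let $L$ be the vector space of all linear maps $K^n\to\operatorname{End}_K(M)_1$, and let $\operatorname{End}_K(M)_0=\bigoplus_j\operatorname{End}_K(M_j)$. Put $e=\dim_K\operatorname{End}_R(M)$, where endomorphisms preserve degree, and
$$Z=\{\psi\in L:\ \mu(v)\psi(v)+\psi(v)\mu(v)=0\ \text{ for all }v\in K^n\}.$$

**Lemma 1.** There is a surjective linear map $Z\to\operatorname{Ext}^1_R(M,M)$ whose kernel is $\{\theta\mu-\mu\theta:\theta\in\operatorname{End}_K(M)_0\}$. Consequently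
$$\dim Z=\dim\operatorname{Ext}^1_R(M,M)+\sum_j(\dim M_j)^2-e. \tag{2}$$

*Proof.* For $\psi\in L$ let $x_v$ act on $M\oplus M$ by
$$\begin{pmatrix}\mu(v)&\psi(v)\\0&\mu(v)\end{pmatrix}.$$
The square of this matrix has off-diagonal entry $\mu(v)\psi(v)+\psi(v)\mu(v)$ and zeros elsewhere. So we get a module $M_\psi$ exactly when $\psi\in Z$, and then $M_\psi$ is an extension of $M$ by $M$. Every extension arises in this way, because it splits as a sequence of graded vector spaces.

The map $\psi\mapsto[M_\psi]$ is linear. For the Baer sum of $M_\psi$ and $M_{\psi'}$, take quadruples $(a,m,a',m)$ modulo all $(a,0,-a,0)$ and use the coordinates $(a+a',m)$. Here $x_v$ sends $(a,m,a',m)$ to $(\mu a+\psi m,\mu m,\mu a'+\psi'm,\mu m)$, so in the new coordinates the action is that of $M_{\psi+\psi'}$. Pushing out along multiplication by $\lambda$ on the submodule turns $\psi$ into $\lambda\psi$.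

The extension $M_\psi$ splits if and only if there is a graded section $m\mapsto(\theta m,m)$ that is $R$-linear. This means $\mu(v)\theta+\psi(v)=\theta\mu(v)$ for all $v$, that is, $\psi=\theta\mu-\mu\theta$. The map $\theta\mapsto\theta\mu-\mu\theta$ on $\operatorname{End}_K(M)_0$ has kernel $\operatorname{End}_R(M)$, so its image has dimension $\sum_j(\dim M_j)^2-e$. This gives (2). $\square$

Section 1 now suggests a natural attempt. For $A\in\mathfrak{gl}_n(K)$ put $\psi_A(v)=\mu(Av)$, the derivative of the twist by $1+tA$ at $t=0$. It lies in $Z$, because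
$$x_vx_{Av}+x_{Av}x_v=x_{v+Av}^2-x_v^2-x_{Av}^2=0 .$$
So we get a linear map
$$\alpha_M:\mathfrak{gl}_n(K)\to\operatorname{Ext}^1_R(M,M),\qquad A\mapsto[M_{\psi_A}],$$
which produces self-extensions from nothing. For $M=R/(x_1)$ and $n=2$, the matrix $A$ with $Ae_1=e_2$, $Ae_2=0$ gives the generator found in Section 1. One would like to prove Theorem A by showing $\alpha_M\ne0$ whenever $1\le\operatorname{cx}M\le n-1$.

## 5. A module that moves while its derivative vanishes

This attempt cannot succeed in general. Let $\operatorname{char}K=2$, $n=2$, and let $M_0=M_1=K^2$ with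
$$x_1=I:M_0\to M_1,\qquad x_2=N=\begin{pmatrix}0&1\\0&0\end{pmatrix}:M_0\to M_1 .$$
Products of two generators vanish for degree reasons, so this is an $R$-module. An endomorphism is a pair $(\theta_0,\theta_1)$ with $\theta_1=\theta_0$ commuting with $N$. So $\operatorname{End}_R(M)=K[N]$ is local of dimension $2$, and $M$ is indecomposable.

*Its complexity is $1$.* Let $f_1,f_2$ be the standard basis of $M_0$. They generate $M$, with relations $x_2f_1=0$ and $x_2f_2=x_1f_1$. The first syzygy of $M$ inside $R^2$ has dimension $8-4=4$. It contains $\rho_1=x_2f_1$ and $\rho_2=x_2f_2-x_1f_1$, and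
$$x_2\rho_1=0,\qquad x_1\rho_1=x_1x_2f_1,\qquad x_2\rho_2=-x_2x_1f_1=x_1\rho_1,\qquad x_1\rho_2=x_1x_2f_2 .$$
So $\rho_1,\rho_2,x_1\rho_1,x_1\rho_2$ is a basis of the syzygy, and the relations are those of $M$. The syzygy is $M(-1)$, all terms of the resolution have dimension $8$, and $\operatorname{cx}M=1$.

*The map $\alpha_M$ is zero.* By Lemma 1, $\psi_A$ gives a split extension if and only if there are matrices $\theta_0,\theta_1$ with $\theta_1-\theta_0=\psi_A(e_1)$ and $\theta_1N-N\theta_0=\psi_A(e_2)$. Let $E_{ij}$ be the matrix units, so $E_{ij}e_j=e_i$ and $N=E_{12}$.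

- $A=E_{11}$: $\psi_A(e_1)=I$, $\psi_A(e_2)=0$. Take $\theta_0=E_{22}$, $\theta_1=I+E_{22}$; then $\theta_1N=N=N\theta_0$.
- $A=E_{22}$: $\psi_A(e_1)=0$, $\psi_A(e_2)=N$. Take $\theta_0=\theta_1=E_{11}$; then $\theta_1N-N\theta_0=N-0=N$.
- $A=E_{21}$: $\psi_A(e_1)=N$, $\psi_A(e_2)=0$. Take $\theta_0=0$, $\theta_1=N$; then $\theta_1N=N^2=0$.
- $A=E_{12}$: $\psi_A(e_1)=0$, $\psi_A(e_2)=I$. Take $\theta_0=\theta_1=E_{21}$; then $E_{21}E_{12}-E_{12}E_{21}=E_{22}-E_{11}=I$, because $-1=1$.

So every class $\alpha_M(A)$ vanishes. Yet self-extensions exist: here $Z=L$ has dimension $2\cdot2\cdot2=8$, so (2) gives $\dim\operatorname{Ext}^1_R(M,M)=8-8+2=2$. The derivative of the twists does not see them.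

*What the derivative misses.* The determinant of $x_v:M_0\to M_1$ is $v_1^2$. Twist by $g_t$ with $g_te_1=e_1$, $g_te_2=e_2+te_1$. On $M^{g_t}$ the determinant is $(v_1+tv_2)^2=v_1^2+t^2v_2^2$, with no term linear in $t$. But $x_v$ fails to be invertible on $M^{g_t}$ exactly along the line $v_1+tv_2=0$, and this line does move. So the modules $M^{g_t}$ are pairwise non-isomorphic even though the family is trivial to first order.

This tells us what to change. Instead of asking whether the derivative of the twist vanishes, ask which twists $M^g$ are *actually isomorphic* to $M$, and count dimensions. The dimension of an orbit is bounded by the dimension of its tangent space, whatever the derivative of the orbit map does. Two things are then needed: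

- if $\operatorname{Ext}^1_R(M,M)$ is small, then $M^g\cong M$ for a large group of $g$ (Section 8);
- if $M^g\cong M$, then $g$ preserves $V(M)$ by (1), and a closed cone of dimension $c$ with $0<c<n$ cannot be preserved by too many $g$ (Section 9).

The link with complexity is $\dim V(M)=\operatorname{cx}M$ (Section 7).

## 6. Passing to the algebraic closure

The purpose of this step is to allow the use of varieties. Let $K'/K$ be a field extension. Graded projectives are finite sums of shifts of $R$, and a resolution by them is minimal exactly when its differentials have entries in $R_{\ge1}$. So $K'\otimes_K-$ takes the minimal resolution of $M$ to that of $M_{K'}=K'\otimes_KM$, with terms of the same rank. Hence complexity does not change, and neither does projectivity, which means $P_1=0$. Since $\operatorname{Hom}$ out of a finitely generated free module commutes with base change, and $K'\otimes_K-$ is exact,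
$$\operatorname{Ext}^1_{R_{K'}}(M_{K'},M_{K'})\cong K'\otimes_K\operatorname{Ext}^1_R(M,M).$$
So for the inequality and items 2 and 3 of Theorem B we may assume $K=\overline K$. **In Sections 7–10, $K$ is algebraically closed**, and varieties are reduced.

## 7. Complexity is the dimension of the rank variety

**Lemma 2.** For $M\neq0$, $\operatorname{cx}M=\dim V(M)$.

This is known; see Aramova–Avramov–Herzog, *Resolutions of monomial ideals and cohomology over exterior algebras*, Trans. AMS 352 (2000). Here is a proof.

The plan is to build one finitely generated graded module over a polynomial ring whose Hilbert function is the growth of the resolution and whose support is $V(M)$. Let $S=K[y_1,\dots,y_n]$. For a finite-dimensional $R$-module $N$ let $d=\sum_jy_j\otimes x_j$ on $S\otimes_KN$. It is $S$-linear, raises $S$-degree by $1$, and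
$$d^2=\sum_jy_j^2\otimes x_j^2+\sum_{i<j}y_iy_j\otimes(x_ix_j+x_jx_i)=0 .$$
Let $H(N)=\ker d/\operatorname{im}d=\bigoplus_iH_i(N)$, with $H_i(N)$ in $S$-degree $i$. Since $S$ is noetherian, $H(N)$ is a finitely generated graded $S$-module.

*Example.* For $N=K$ we have $d=0$ and $H(K)=S$.

**Step (a): $H_i(N)\cong\operatorname{Ext}^i_R(K,N)$, ungraded Ext.** This identifies $H(N)$ with something homological. In degree $0$,
$$H_0(N)=\{m\in N:\ x_jm=0\text{ for all }j\}=\operatorname{Hom}_R(K,N),$$
naturally in $N$. A short exact sequence of modules gives a short exact sequence of complexes $S_0\otimes N\to S_1\otimes N\to\cdots$, hence a long exact sequence of the $H_i$. For $N=R$ the map $d$ is multiplication by $\sum_jy_jx_j$ on $S\otimes\Lambda(x_1,\dots,x_n)$. This is the Koszul cochain complex of the regular sequence $y_1,\dots,y_n$. Its only cohomology is $S/(y_1,\dots,y_n)=K$, at $S\otimes R_n$, and it lies in $S$-degree $0$. So $H_i(R)=0$ for $i>0$. Likewise $\operatorname{Ext}^i_R(K,R)=0$ for $i>0$, since $R$ is injective.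

Now shift dimensions. Embed $N$ in a free module (Section 2) to get $0\to N\to R^m\to N'\to0$. Then
$$H_1(N)=\operatorname{coker}\big(H_0(R^m)\to H_0(N')\big)\cong\operatorname{coker}\big(\operatorname{Hom}_R(K,R^m)\to\operatorname{Hom}_R(K,N')\big)=\operatorname{Ext}^1_R(K,N),$$
and for $i\ge2$, by induction on $i$,
$$H_i(N)\cong H_{i-1}(N')\cong\operatorname{Ext}^{i-1}_R(K,N')\cong\operatorname{Ext}^i_R(K,N).$$

**Step (b): $\operatorname{cx}M=\dim\operatorname{Supp}H(DM)$.** This converts growth into a dimension. By minimality, $\operatorname{Hom}_R(P_\bullet,K)$ has zero differential, so $\dim P_i=2^n\dim\operatorname{Ext}^i_R(M,K)$. By duality and (a), $\operatorname{Ext}^i_R(M,K)\cong\operatorname{Ext}^i_R(K,DM)\cong H_i(DM)$. So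
$$\dim P_i=2^n\dim H_i(DM).$$
Let $\delta=\dim\operatorname{Supp}H(DM)$. By Hilbert's theorem, for large $i$ the number $\dim H_i(DM)$ is a polynomial in $i$ of degree $\delta-1$ if $\delta\ge1$, and $0$ if $\delta\le0$. So $\operatorname{cx}M=\max(0,\delta)$. (Step (c) will show $\delta\ge0$.)

**Step (c): the closed points of $\operatorname{Supp}H(N)$ are those of $V(N)$.** Let $v\in K^n$, let $\mathfrak m_v\subset S$ be its maximal ideal, $\mathcal O=S_{\mathfrak m_v}$ and $F=\mathcal O\otimes_KN$, a free $\mathcal O$-module with an endomorphism $d$, $d^2=0$. Modulo the maximal ideal, $d$ becomes $d(v)=x_v|_N$. Localization is exact, so $H(N)_{\mathfrak m_v}=\ker(d|_F)/\operatorname{im}(d|_F)$.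

Suppose $v\notin V(N)$, so $r=\operatorname{rank}d(v)=\frac12\dim N$. Choose $e_1,\dots,e_r\in F$ with images $\bar e_i$ in the fibre such that the $d(v)\bar e_i$ form a basis of $\operatorname{im}d(v)$. The $2r$ vectors $\bar e_i,d(v)\bar e_i$ are independent: apply $d(v)$ to a linear relation to see that the coefficients of the $\bar e_i$ vanish, and then the others vanish too. So they form a basis of the fibre. By Nakayama, the $e_i,de_i$ generate $F$; they are $2r=\operatorname{rank}F$ in number, so they form a basis. If $d\big(\sum a_ie_i+\sum b_ide_i\big)=\sum a_ide_i=0$, then all $a_i=0$. So $\ker d=\operatorname{im}d$ on $F$, and $H(N)_{\mathfrak m_v}=0$.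

Conversely, suppose $H(N)_{\mathfrak m_v}=0$ and put $I=\operatorname{im}d=\ker d\subset F$. There is an exact sequence
$$0\to I\to F\xrightarrow{\ d\ }I\to0 .$$
Let $k$ be the residue field of $\mathcal O$. Since $F$ is free, $\operatorname{Tor}_{i+1}^{\mathcal O}(I,k)\cong\operatorname{Tor}_i^{\mathcal O}(I,k)$ for all $i\ge1$. As $\mathcal O$ is regular local of dimension $n$, $\operatorname{Tor}_{n+1}^{\mathcal O}(I,k)=0$, so $\operatorname{Tor}_1^{\mathcal O}(I,k)=0$ and $I$ is free. Hence the sequence splits, and the inclusion $I\subset F$ stays injective modulo the maximal ideal. The map $d(v)$ is the composite $F\otimes k\twoheadrightarrow I\otimes k\hookrightarrow F\otimes k$, so its rank is $\operatorname{rank}I$. The sequence also gives $\dim N=2\operatorname{rank}I$. So $\operatorname{rank}d(v)=\frac12\dim N$ and $v\notin V(N)$.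

**Conclusion of the proof.** On $DM$ the element $x_v$ acts by the transpose of its action on $M$, so $V(DM)=V(M)$. This set contains $0$, so its dimension is at least $0$. By (b) and (c), $\operatorname{cx}M=\dim V(DM)=\dim V(M)$. $\square$

## 8. Orbit dimension against cocycles

We now show that few self-extensions force many isomorphic twists. Let
$$H=\{g\in GL_n(K):\ M^g\cong M\}.$$
It is a subgroup. If $M^g\cong M$ and $M^h\cong M$, then $M^{gh}=(M^g)^h\cong M^h\cong M$; and twisting $M^g\cong M$ by $g^{-1}$ gives $M\cong M^{g^{-1}}$.

We use these standard facts on algebraic groups over $\overline K=K$. The image of a homomorphism of algebraic groups is closed, and its dimension is that of the source minus that of the kernel. An orbit of an algebraic group is locally closed, of dimension $\dim(\text{group})-\dim(\text{stabilizer})$. The tangent space of a variety at a point has at least the local dimension of the variety there.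

**Proposition 3.** $H$ is a closed subgroup of $GL_n$, and
$$\dim_K\operatorname{Ext}^1_R(M,M)\ \ge\ n^2-\dim H .$$

*Proof.* **Step 1: module structures as a variety.** In the affine space $L$ of Section 4, let $\mathcal X$ be the closed subset given by
$$\varphi(e_i)^2=0,\qquad\varphi(e_i)\varphi(e_j)+\varphi(e_j)\varphi(e_i)=0\quad(i<j). \tag{3}$$
Its points are the graded $R$-module structures on the graded vector space $M$, and $\mu$ is the given one. Let $G=\prod_jGL(M_j)$ and let $\Gamma=GL_n\times G$ act on $\mathcal X$ by
$$\big((g,h)\cdot\varphi\big)(v)=h\,\varphi(g^{-1}v)\,h^{-1}.$$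

**Step 2: the dimension of the orbit.** A pair $(g,h)$ fixes $\mu$ exactly when $h\,\mu(g^{-1}v)=\mu(v)\,h$ for all $v$, that is, when $h$ is an isomorphism $M^{g^{-1}}\to M$. So the projection $\operatorname{Stab}_\Gamma(\mu)\to GL_n$ has image $\{g:M^{g^{-1}}\cong M\}=H$, as $H$ is a group. Hence $H$ is closed. The kernel of this projection is the group of graded automorphisms of $M$. It is the nonempty set of invertible elements in the vector space $\operatorname{End}_R(M)$, open there, so it has dimension $e$. Therefore $\dim\operatorname{Stab}_\Gamma(\mu)=\dim H+e$ and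
$$\dim\Gamma\mu=n^2+\dim G-\dim H-e. \tag{4}$$

**Step 3: the tangent space of the orbit.** The equations (3) vanish on $\Gamma\mu$, so a tangent vector $\psi\in T_\mu(\Gamma\mu)\subset L$ satisfies their linearizations at $\mu$:
$$\mu(e_i)\psi(e_i)+\psi(e_i)\mu(e_i)=0,$$
$$\mu(e_i)\psi(e_j)+\psi(e_i)\mu(e_j)+\mu(e_j)\psi(e_i)+\psi(e_j)\mu(e_i)=0 .$$
With $q(v)=\mu(v)\psi(v)+\psi(v)\mu(v)$, which is quadratic in $v$, these say $q(e_i)=0$ and $q(e_i+e_j)-q(e_i)-q(e_j)=0$. They hold if and only if $q(v)=0$ for all $v\in K^n$, that is, $\psi\in Z$. So $T_\mu(\Gamma\mu)\subset Z$. Since $\dim G=\sum_j(\dim M_j)^2$, formula (2) gives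
$$\dim\Gamma\mu\le\dim T_\mu(\Gamma\mu)\le\dim Z=\dim\operatorname{Ext}^1_R(M,M)+\dim G-e. \tag{5}$$

**Step 4: comparison.** Subtract $\dim G-e$ from (4) and (5) to get $n^2-\dim H\le\dim\operatorname{Ext}^1_R(M,M)$. $\square$

*The module of Section 5, over $K=\overline K$ of characteristic $2$.* If $g\in H$, then $g$ preserves $V(M)=\{v_1=0\}=Ke_2$, so $g$ is lower triangular. Conversely, let $g$ be lower triangular. On $M^g$ the element $x_v$ acts as
$$g_{11}v_1I+(g_{21}v_1+g_{22}v_2)N=v_1(g_{11}I+g_{21}N)+v_2g_{22}N.$$
Multiplying by the inverse of $g_{11}I+g_{21}N$ (a change of basis in $M_1$) gives $v_1I+v_2\frac{g_{22}}{g_{11}}N$, because $N^2=0$. Conjugation by a diagonal matrix turns this into $v_1I+v_2N$. So $H$ is the group of lower triangular matrices, $\dim H=3$, and Proposition 3 gives $\dim\operatorname{Ext}^1_R(M,M)\ge1$. The true value is $2$. The proposition detects a self-extension where $\alpha_M$ did not.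

## 9. Cones have small stabilizers

The next step bounds $\dim H$ from above, using that $H$ preserves $V(M)$. We may now differentiate without harm: $H$ is a reduced group, so $\dim H=\dim\operatorname{Lie}(H)$, and the components of $V(M)$ are taken as reduced varieties. A multiplicity like that of $v_1^2$ in Section 5 plays no role.

**Proposition 4.** Let $v_1,\dots,v_r\in K^n$ be linearly independent, with each $v_i$ a smooth point of an irreducible component $Y_i$ of $V(M)$ (the $Y_i$ need not be distinct). Then
$$\dim_K\operatorname{Ext}^1_R(M,M)\ \ge\ \sum_{i=1}^r(n-\dim Y_i).$$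

*Proof.* **Step 1: $H^\circ$ preserves each component.** If $g\in H$, then (1) gives $g^{-1}V(M)=V(M^g)=V(M)$, so $H$ preserves $V(M)$. Let $H^\circ$ be the identity component and $Y$ a component of $V(M)$. The closure of the image of $H^\circ\times Y\to V(M)$, $(h,y)\mapsto hy$, is irreducible and contains $Y$, so it equals $Y$. Thus $H^\circ Y\subset Y$.

**Step 2: linear conditions on $\operatorname{Lie}(H)$.** The orbit map $H^\circ\to Y_i$, $h\mapsto hv_i$, is the restriction of a linear map, and its differential at $1$ is $A\mapsto Av_i$, with values in $T_{v_i}Y_i$. Hence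
$$\operatorname{Lie}(H)\subset\{A\in\mathfrak{gl}_n:\ Av_i\in T_{v_i}Y_i\text{ for }i=1,\dots,r\}.$$

**Step 3: counting.** Since the $v_i$ are linearly independent, $A\mapsto(Av_1,\dots,Av_r)$ maps $\mathfrak{gl}_n$ onto $(K^n)^r$. So the space on the right has codimension $\sum_i(n-\dim T_{v_i}Y_i)=\sum_i(n-\dim Y_i)$, by smoothness. Thus $n^2-\dim H\ge\sum_i(n-\dim Y_i)$, and Proposition 3 finishes the proof. $\square$

## 10. The bound $c(n-c)$

*Proof of the inequality in Theorem B, and hence of Theorem A.* By Section 6 assume $K=\overline K$. By Lemma 2, $\dim V(M)=c$. Choose a component $Y$ of $V(M)$ of dimension $c$, and let $r=\dim\operatorname{span}(Y)$. Since $Y\subset\operatorname{span}(Y)$, we have $r\ge c$.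

We need $r$ independent smooth points of $Y$. The smooth locus of $Y$ is dense in $Y$. If it were contained in a proper subspace of $\operatorname{span}(Y)$, then, subspaces being closed, so would be $Y$, which is absurd. So the smooth points span $\operatorname{span}(Y)$, and $r$ of them are linearly independent. Proposition 4 with $Y_1=\dots=Y_r=Y$ gives
$$\dim\operatorname{Ext}^1_R(M,M)\ \ge\ r(n-c)\ \ge\ c(n-c). \tag{6}$$
$\square$

## 11. Sharpness, equality, rigidity and the converse

**Item 1: the quotients $R/(x_1,\dots,x_c)$.** Here $K$ is any field. Let $\Lambda_c=\Lambda(x_1,\dots,x_c)\subset R$. As a right $\Lambda_c$-module, $R$ is free on the monomials in $x_{c+1},\dots,x_n$, and $M=R/(x_1,\dots,x_c)=R\otimes_{\Lambda_c}K$.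

*Complexity.* If $c=0$, then $M=R$ has complexity $0$. Let $c\ge1$. The $i$-th term of the minimal $\Lambda_c$-resolution of $K$ has rank $\dim\operatorname{Ext}^i_{\Lambda_c}(K,K)$. By step (a) of Section 7 for $\Lambda_c$ (which works over any field and for any number of variables), with $N=K$ and $d=0$, this is the number $\binom{i+c-1}{c-1}$ of monomials of degree $i$ in $c$ variables. Inducing to $R$ is exact and keeps the entries of the differentials in positive degree, so it gives the minimal $R$-resolution of $M$, with terms of dimension $2^n\binom{i+c-1}{c-1}$. This is a polynomial in $i$ of degree $c-1$, so $\operatorname{cx}M=c$.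

*Extensions.* Because $R$ is free over $\Lambda_c$, $\operatorname{Ext}^1_R(M,M)\cong\operatorname{Ext}^1_{\Lambda_c}(K,M|_{\Lambda_c})$. The elements $x_1,\dots,x_c$ kill $M$, so $M|_{\Lambda_c}=\bigoplus_jK(-j)^{\binom{n-c}{j}}$. A graded extension of $K$ (degree $0$) by $K(-j)$ (degree $j$) can be nonsplit only if some $x_i$ maps degree $0$ to degree $j$ nontrivially, so only for $j=1$. For $j=1$ it is given by $c$ arbitrary scalars, the actions of $x_1,\dots,x_c$, and it splits only if all are zero. So $\dim\operatorname{Ext}^1_{\Lambda_c}(K,K(-1))=c$, and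
$$\dim\operatorname{Ext}^1_R(M,M)=c\binom{n-c}{1}=c(n-c).$$
We saw in Section 3 that $c(n-c)\ge n-1$ for $1\le c\le n-1$; the value $n-1$ is attained at $c=1$, so the bound $n-1$ is sharp. $\square$

**Item 2: equality forces a linear rank variety.** Assume $K=\overline K$, $1\le c\le n-1$ and $\dim\operatorname{Ext}^1_R(M,M)=c(n-c)$. In (6) both inequalities are equalities, and $n-c>0$, so $r=c$. Then $Y$ is a closed set of dimension $c$ in a $c$-dimensional linear space, so $Y=\operatorname{span}(Y)$.

It remains to exclude a second component $Y'$. Since $Y'\not\subset Y$, the set $Y'\cap Y$ is a proper closed subset of $Y'$, so $Y'$ has a smooth point $v'\notin Y$. A basis of the linear space $Y$ together with $v'$ is linearly independent, and all points of $Y$ are smooth on $Y$. Proposition 4 gives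
$$\dim\operatorname{Ext}^1_R(M,M)\ge c(n-c)+(n-\dim Y')>c(n-c),$$
because $\dim Y'\le c<n$. This is a contradiction. So $V(M)=Y$. $\square$

**Item 3: modules without self-extensions.** Let $M$ be non-projective with $\operatorname{Ext}^1_R(M,M)=0$; both properties pass to $\overline K$. Then $c\ge1$ and $c(n-c)\le0$, so $c=n$. Over $\overline K$, Proposition 3 gives $\dim H=n^2$. As $H$ is closed in the connected group $GL_n$, it follows that $H=GL_n$, that is, $M_{\overline K}^g\cong M_{\overline K}$ for all $g$. Such an isomorphism preserves degree, so $x_{gv}$ and $x_v$ have the same rank as maps $M_j\to M_{j+1}$. Since $GL_n$ is transitive on nonzero vectors, this rank does not depend on $v\neq0$. $\square$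

**Item 4: the converse.** Here $K$ is any field. First, a formula. Let $M$ be concentrated in degrees $0$ and $1$, with $\dim M_0=a$ and $\dim M_1=b$. It is an $n$-tuple of linear maps $M_0\to M_1$, a representation of the $n$-Kronecker quiver, and graded extensions of $M$ by $M$ are again concentrated in degrees $0,1$. The condition defining $Z$ takes place in degree $2$, so it is empty, and $\dim Z=\dim L=nab$. Formula (2) becomes
$$\dim\operatorname{End}_R(M)-\dim\operatorname{Ext}^1_R(M,M)=a^2+b^2-nab. \tag{7}$$

*The case $n\ge3$.* Let $M=R/(x_3,\dots,x_n,x_1x_2)$, with basis $1,x_1,x_2$. It is generated by one element, so $M/R_{\ge1}M$ is one-dimensional and $M$ is indecomposable. Its dimension $3$ is odd, so $V(M_{\overline K})=\overline K^n$, and Lemma 2 with Section 6 gives $\operatorname{cx}M=n$. An endomorphism is determined by the image of $1$ in $M_0=K$, so $\operatorname{End}_R(M)=K$. With $(a,b)=(1,2)$, (7) gives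
$$\dim\operatorname{Ext}^1_R(M,M)=1-(5-2n)=2n-4>0 .$$

*The case $n=2$.* Let $M$ be indecomposable and non-projective. If $\operatorname{cx}M<2$, Theorem A gives $\operatorname{Ext}^1_R(M,M)\ne0$. It remains to show that $\operatorname{cx}M=2$ implies $\operatorname{Ext}^1_R(M,M)=0$.

**Step 1: reduction to two degrees.** Suppose $R_2m\ne0$ for some homogeneous $m\in M$. The map $R\to Rm$, $r\mapsto rm$, has as kernel a left ideal not containing $x_1x_2$, so the kernel is $0$ (Section 2), and $Rm$ is a shift of $R$. It is injective, hence a direct summand, so $M=Rm$ is projective, a contradiction. So $R_2M=0$. For each $j$ choose a complement $C_j$ of $R_1M_{j-1}$ in $M_j$. Since $R_1R_1M_{j-1}=0$, we have $R_1M_j=R_1C_j$, so $M_j=C_j\oplus R_1C_{j-1}$. Therefore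
$$M=\bigoplus_j\,(C_j\oplus R_1C_j),$$
and each summand is a submodule. As $M$ is indecomposable, only one summand is nonzero. Up to shift, $M$ is an indecomposable pair of maps $x_1,x_2:M_0\to M_1$.

**Step 2: Kronecker's classification.** Recall the classical theorem. Over any field, an indecomposable pair of maps is, up to isomorphism, one of the following:

- the preprojective pair $P_a$, $a\ge0$, of dimensions $(a,a+1)$: $M_0$ and $M_1$ are the homogeneous polynomials of degree $a-1$ and $a$ in two variables $s,t$, and $x_1,x_2$ are multiplication by $s,t$;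
- the preinjective pair of dimensions $(a+1,a)$, $a\ge0$, dual to $P_a$;
- a regular pair: $a=b\ge1$ and $\det(v_1x_1+v_2x_2)$ is a nonzero polynomial in $v_1,v_2$.

**Step 3: regular pairs have complexity at most $1$.** Here $V(M_{\overline K})$ is the zero set of the nonzero polynomial $\det(v_1x_1+v_2x_2)$. It is a proper closed subset of $\overline K^2$, so $\operatorname{cx}M\le1$ by Lemma 2.

**Step 4: the other pairs have no self-extensions.** Since $D$ is an exact duality, $\operatorname{Ext}^1_R(DM,DM)\cong\operatorname{Ext}^1_R(M,M)$, so it suffices to treat $P_a$. For $n=2$ and $b=a+1$ the right side of (7) is $(a-b)^2=1$, so we must show $\operatorname{End}_R(P_a)=K$. For $a=0$ this is clear, since $P_0$ is one-dimensional. Let $a\ge1$, let $(f_0,f_1)$ be an endomorphism, and put $q_i=f_0(s^it^{a-1-i})$ for $0\le i\le a-1$. For $i\le a-2$, computing $f_1(s^{i+1}t^{a-1-i})$ in two ways gives $s\,q_i=t\,q_{i+1}$. Hence $s^{a-1}q_0=t^{a-1}q_{a-1}$, so $s^{a-1}$ divides $q_{a-1}$. Both have degree $a-1$, so $q_{a-1}=\lambda s^{a-1}$ for some $\lambda\in K$, and going down, $q_i=\lambda s^it^{a-1-i}$ for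 all $i$. So $f_0=\lambda$. Since $M_1=sM_0+tM_0$, also $f_1=\lambda$. Thus $\operatorname{End}_R(P_a)=K$ and $\dim\operatorname{Ext}^1_R(P_a,P_a)=1-1=0$.

If $\operatorname{cx}M=2$, then $M$ is not regular by Step 3, so $\operatorname{Ext}^1_R(M,M)=0$ by Step 4. This proves item 4 and completes the proof of Theorem B. $\blacksquare$
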